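# Transitivity of automorphism groups on smooth quasi-affine spherical varieties

Throughout, $\mathbb K$ is an algebraically closed field of characteristic zero and $\mathbb G_a=(\mathbb K,+)$.

A nontrivial $\mathbb G_a$-action on a variety $X$ is automatically effective: its kernel is a proper closed subgroup of $\mathbb G_a$, hence finite, hence trivial in characteristic zero. So it gives a subgroup of $\operatorname{Aut}(X)$, called a **$\mathbb G_a$-subgroup**. We write $\operatorname{SAut}(X)$ for the subgroup of $\operatorname{Aut}(X)$ generated by all $\mathbb G_a$-subgroups, $\mathbb K[X]$ for the algebra of regular functions, and $\mathbb K[X]^\times$ for its units.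

On $X=\mathbb K^2\setminus\{0\}$, for instance, $(x,y)\mapsto(x+ty,y)$ and $(x,y)\mapsto(x,y+tx)$ give two $\mathbb G_a$-subgroups. They generate $SL_2$, which is transitive on $X$, so $\operatorname{SAut}(X)$ is transitive there.

Let $G$ be a connected reductive group, $C$ its connected center (a torus) and $G'=[G,G]$, so that $G=CG'$. The group $G'$ is generated by the root subgroups of $G$, each isomorphic to $\mathbb G_a$.

## 1. A single orbit

Suppose first that $X$ is one $G$-orbit. Then $\operatorname{Aut}(X)$ is transitive for a trivial reason, and everything about $\operatorname{SAut}(X)$ can be read off from $G$.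

**Proposition 1.1.** Let $X=G/H$ with $H\subseteq G$ closed. Then $G/G'H$ is a torus, and the $\operatorname{SAut}(X)$-orbits on $X$ are exactly the fibers of $\varphi:G/H\to G/G'H$. In particular $\operatorname{SAut}(X)$ is transitive if and only if $\mathbb K[X]^\times=\mathbb K^\times$.

*Proof.* The group $G/G'=C/(C\cap G')$ is a torus. The subgroup $G'H$ is the preimage of the image of $H$ in $G/G'$, so it is closed, and $G/G'H$ is a quotient of a torus, hence a torus. Since $G'$ is normal, $G'gH=gG'H$. So the fibers of $\varphi$ are the $G'$-orbits. Every root subgroup acts on $X$ trivially or as a $\mathbb G_a$-subgroup, so each fiber lies in one $\operatorname{SAut}(X)$-orbit.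

Conversely, let $u\in\mathbb K[X]^\times$ and let $\mathbb G_a$ act on $X$. For $x\in X$ the function $t\mapsto u(t\cdot x)$ is a polynomial in $t$ without zeros, so it is constant. Hence $\operatorname{SAut}(X)$ preserves every unit, in particular $\varphi^*\chi$ for each character $\chi$ of $G/G'H$. Characters separate the points of a torus, so each $\operatorname{SAut}(X)$-orbit lies in one fiber.

If all units are constant, then so is every $\varphi^*\chi$. As $\varphi$ is surjective, the torus has only the trivial character, so it is a point and $\operatorname{SAut}(X)$ is transitive. If $\operatorname{SAut}(X)$ is transitive, every unit, being invariant, is constant. $\square$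

*Example.* For $X=GL_n$ under left multiplication, $\varphi=\det$, and the orbits of $\operatorname{SAut}(GL_n)$ are the level sets of $\det$.

What changes when $X$ has several $G$-orbits? Two things. The group $G$ no longer mixes the orbits, so we must find automorphisms outside $G$. And the torus $G/G'H$ is no longer given in advance: it has to be built from the orbits of a large group that is not algebraic.

## 2. Several orbits: spherical varieties

**Definition.** An irreducible normal algebraic $G$-variety $X$ is a *spherical $G$-variety* if a Borel subgroup $B\subseteq G$ has an open orbit in $X$. A variety is *spherical* if it is a spherical $G$-variety for some connected reductive $G$. A variety is *quasi-affine* if it is isomorphic to an open subset of an affine variety. We write $X^{reg}$ for the smooth locus.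

Three examples will stay with us.

*Example 2.1.* $X=\mathbb K^2\setminus\{0\}$ with $G=T=(\mathbb K^\times)^2$. Here $B=T$, and there are three orbits: the open one and two punctured axes. Since $G'$ is trivial, $G$ contributes no $\mathbb G_a$-subgroup at all. The automorphisms $(x,y)\mapsto (x,y+tx)$ that mix the orbits come from elsewhere.

*Example 2.2.* $X=\mathbb K^\times\times\mathbb K$ with $G=(\mathbb K^\times)^2$. The coordinate $x$ is a unit, so, as in Proposition 1.1, it is constant along all $\mathbb G_a$-orbits. The translations $(x,y)\mapsto(x,y+t)$ are transitive on each line $x=\mathrm{const}$. So the $\operatorname{SAut}(X)$-orbits are these lines, and the torus permutes them transitively.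

*Example 2.3.* Let $GL_2$ act on symmetric matrices $\begin{pmatrix}a&b\\ b&d\end{pmatrix}$ by $g\cdot M=gMg^{T}$, and let $X$ be the set of nonzero ones. There are two orbits, rank $2$ and rank $1$. Take $B$ to be the lower triangular matrices. Then $B$ multiplies $a$ and $ad-b^2$ by characters, and $\{a\ne0,\ ad-b^2\neq 0\}$ is a single $B$-orbit: complete the square to reach $b=0$, then rescale. So $X$ is spherical. The automorphism $(a,b,d)\mapsto(a,b,d+ta)$ of $\mathbb K^3$ fixes $0$, and it moves $\operatorname{diag}(1,0)$ to $\operatorname{diag}(1,t)$, which has rank $2$ for $t\neq0$.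

The following question is posed in Anton Shafarevich, "Flexibility of affine spherical varieties", arXiv:2512.07031 (2025). Two results are known.

1. If $X$ is an affine spherical variety, then $\operatorname{Aut}(X)$ is transitive on $X^{reg}$; if moreover $\mathbb K[X]^\times=\mathbb K^\times$, then $\operatorname{SAut}(X)$ is transitive on $X^{reg}$.
2. If $X$ is a smooth quasi-affine toric variety, then $\operatorname{Aut}(X)$ is transitive on $X$; if moreover $\mathbb K[X]^\times=\mathbb K^\times$, then $\operatorname{SAut}(X)$ is transitive on $X$.

Let $X$ be a smooth quasi-affine spherical variety. Is $\operatorname{Aut}(X)$ transitive on $X$? If $\mathbb K[X]^\times=\mathbb K^\times$, is $\operatorname{SAut}(X)$ transitive on $X$?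

Quasi-affineness cannot simply be dropped. Let $X$ be the blow-up of $\mathbb P^2$ at a torus-fixed point, a smooth projective toric (hence spherical) surface with only constant units. Let $E_0$ be the exceptional curve and $\ell$ the pull-back of the class of a line. An irreducible curve $\Delta\ne E_0$ has class $m\ell-nE_0$ with $n=\Delta\cdot E_0\ge0$ and $m-n=\Delta\cdot(\ell-E_0)\ge0$, because $\ell-E_0$ is base point free. So $\Delta^2=m^2-n^2\ge0$. Hence $E_0$ is the only irreducible curve of negative self-intersection, every automorphism preserves it, and $\operatorname{Aut}(X)$ is not transitive.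

## 3. The theorems

**Theorem 3.1.** Let $X$ be a smooth quasi-affine spherical variety. Then $\operatorname{Aut}(X)$ acts transitively on $X$. If $\mathbb K[X]^\times=\mathbb K^\times$, then $\operatorname{SAut}(X)$ acts transitively on $X$.

So both answers are yes. The proof gives more, and uses neither known result.

**Theorem 3.2.** Let $X$ be a quasi-affine spherical $G$-variety (irreducible, normal, possibly singular), $W\subseteq X^{reg}$ a nonempty open $G$-stable subset, $Y=X\setminus W$. Let $\Sigma_Y\subseteq\operatorname{SAut}(X)$ be the subgroup generated by all $\mathbb G_a$-subgroups of $\operatorname{Aut}(X)$ fixing $Y$ pointwise, and let $C$ be the connected center of $G$.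

1. The group generated by $\Sigma_Y$ and the image of $C$ acts transitively on $W$.
2. There are a torus $T_W$ and a surjective morphism $\varphi:W\to T_W$ such that $\varphi^*$ induces an isomorphism from the character lattice of $T_W$ onto $\mathbb K[W]^\times/\mathbb K^\times$, and the $\Sigma_Y$-orbits in $W$ are exactly the fibers of $\varphi$. In particular $\Sigma_Y$ is transitive on $W$ if and only if $\mathbb K[W]^\times=\mathbb K^\times$.
3. (Case $W=X^{reg}$.) $\operatorname{Aut}(X)$ is transitive on $X^{reg}$. The $\operatorname{SAut}(X)$-orbits in $X^{reg}$ are exactly the fibers of $\varphi$, and $\mathbb K[W]^\times=\mathbb K[X]^\times$. So $\operatorname{SAut}(X)$ is transitive on $X^{reg}$ if and only if $\mathbb K[X]^\times=\mathbb K^\times$.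

Theorem 3.1 is the case $W=X$, $Y=\varnothing$, $\Sigma_Y=\operatorname{SAut}(X)$. On a first reading, put $W=X$ everywhere. Note that part 2 has the same shape as Proposition 1.1.

**Conventions.** $T\subseteq B\subseteq G$ is a maximal torus in a Borel subgroup, $U=R_u(B)$, $\mathfrak n=\operatorname{Lie}U$, $\mathfrak g=\operatorname{Lie}G$, $\mathfrak c=\operatorname{Lie}C$, $\mathfrak g'=\operatorname{Lie}G'$. Groups act on functions by $(gF)(x)=F(g^{-1}x)$, and $\xi\in\mathfrak g$ acts on functions by the corresponding derivation. At a point $z$ this derivation is the tangent vector $-\xi z$; the sign never matters for spans. We write $\mathfrak a z$ for $\{\xi z:\xi\in\mathfrak a\}$, so $\mathfrak gz=T_z(Gz)$. A *$B$-eigenvector* is a nonzero function which $B$ multiplies by a character, its *weight*.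

The algebra of functions on a $G$-variety is a locally finite rational $G$-module: every element lies in a finite-dimensional $G$-stable subspace on which $G$ acts algebraically. Such modules are completely reducible for reductive $G$ in characteristic zero. Every nonzero $B$-stable subspace contains a $B$-eigenvector (Lie–Kolchin).

## 4. Derivations that vanish on the boundary

A *locally nilpotent derivation* (LND) of a finitely generated algebra $\mathbb K[Z]$ is a derivation $D$ such that each $F$ is killed by some power of $D$. LNDs correspond to $\mathbb G_a$-actions on the affine variety $Z$ through $F(t\cdot z)=(\exp(tD)F)(z)$. The velocity at $z$ is the tangent vector $D(z):F\mapsto(DF)(z)$. For example, $x\,\partial_y$ on $\mathbb K[x,y]$ gives $(x,y)\mapsto(x,y+tx)$.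

The first thing to try is to embed $X$ in an affine $G$-variety $Z$ as an open subset and use transitivity on $Z^{reg}$. This stops at once: $Z^{reg}$ may be larger than $X$, and automorphisms of $Z$ need not preserve $X$. In Example 2.3 we may take $Z=\mathbb K^3$, whose translations are transitive, but a nonzero translation moves some point of $X$ to the removed point $0$. What we need are $\mathbb G_a$-actions on $Z$ that fix the removed set $E$ pointwise. There is a standard way to force this.

**Lemma 4.1 (criterion).** Let $Z$ be affine, $E\subseteq Z$ closed, $D$ an LND of $\mathbb K[Z]$ and $f\in\mathbb K[Z]$ with $f|_E=0$ and $D(\mathbb K[Z])\subseteq f\mathbb K[Z]$. Then the $\mathbb G_a$-action of $D$ fixes $E$ pointwise.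

*Proof.* For $j\ge1$ we have $D^jF=D(D^{j-1}F)\in f\mathbb K[Z]$, so $\exp(tD)F-F\in f\mathbb K[Z][t]$ for all $F$. At a point $z$ with $f(z)=0$ this says $F(t\cdot z)=F(z)$ for all $F$, that is, $t\cdot z=z$. And $E\subseteq\{f=0\}$. $\square$

If $\partial$ is an LND and $\partial f=0$, then $(f\partial)^j=f^j\partial^j$, so $f\partial$ is again an LND, and it satisfies the criterion whenever $f|_E=0$. Its velocity at $z$ is $f(z)\partial(z)$, which is useful only if $f(z)\ne0$.

The group supplies such pairs: take $\partial=\xi\in\mathfrak n$ and $f$ a $B$-eigenvector vanishing on $E$. But $f\xi$ is tangent to the $G$-orbits, so these actions never leave a $G$-orbit. In Example 2.1 there are none at all, since $\mathfrak n=0$. This is the exact obstruction: **we need LNDs transversal to the orbit $Gz$, vanishing on $E$ but not at $z$.**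

The way through is to localize. On $Z_f=\{f\ne0\}$, for a well-chosen $B$-eigenvector $f$, the variety becomes (unipotent group) $\times$ (vector bundle), and a vector bundle over an affine base has many $\mathbb G_a$-actions along its fibers. Multiplying by a high power of $f$ brings them back to $Z$ and kills them on $E$. In Example 2.1 with $z=(1,0)$ we take $f=x$. Then $Z_f=\mathbb K^\times\times\mathbb K$ is a line bundle over the orbit of $z$, the fiber translation is $\partial_y$, and $x\,\partial_y$ does the job.

## 5. An equivariant affine model

**Step 1: place $X$ in an affine $G$-variety.** Choose $f_1,\dots,f_m\in\mathbb K[X]$ giving an immersion (locally closed embedding) $X\to\mathbb A^m$, and a finite-dimensional $G$-submodule $V\subseteq\mathbb K[X]$ containing them. The evaluation map $X\to V^*$, $x\mapsto(F\mapsto F(x))$, is $G$-equivariant. Composed with the linear map $V^*\to\mathbb A^m$, $\ell\mapsto(\ell(f_i))_i$, it is an immersion, hence it is itself an immersion. Let $Z$ be the closure of $X$ in $V^*$: an irreducible affine $G$-variety (perhaps not normal) containing $X$ as an open $G$-stable subset. Put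
$$E=Z\setminus W,$$
a closed $G$-stable subset of $Z$.

**Step 2: fix the supply of automorphisms.** Let $\mathcal F$ be the set of LNDs of $\mathbb K[Z]$ whose $\mathbb G_a$-action fixes $E$ pointwise. Such an action preserves $W=Z\setminus E$. It also preserves $X=W\cup(X\cap E)$ and fixes $Y=X\cap E$ pointwise. A nonzero $D\in\mathcal F$ acts nontrivially on the dense subset $X$, so it gives a $\mathbb G_a$-subgroup contained in $\Sigma_Y$. Let $\Sigma\subseteq\Sigma_Y$ be generated by these subgroups.

**Step 3: $G$-invariance.** For $g\in G$ and $D\in\mathcal F$ the derivation $gDg^{-1}$ is an LND, and its $\mathbb G_a$-action is the conjugate by $g$ of that of $D$. It fixes $gE=E$ pointwise, so $gDg^{-1}\in\mathcal F$, with velocity $(gDg^{-1})(gz)=g_*(D(z))$. Hence $\mathcal F$ is $G$-stable and $G$ normalizes $\Sigma$.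

In Examples 2.1 and 2.3, with $W=X$, we may take $Z=\mathbb K^2$ or $\mathbb K^3$, and $E=\{0\}$.

## 6. A $B$-eigenfunction adapted to one orbit

Fix $z_0\in W$ and let $A=\overline{Gz_0}\subseteq Z$, an irreducible closed $G$-stable subset. We want a $B$-eigenvector $f$ on $Z$ that vanishes on $E$ and whose nonvanishing locus meets $A$ in exactly one $B$-orbit.

**Step 1: $\mathbb K[Z]$ and $\mathbb K[A]$ are multiplicity-free**, meaning that two $B$-eigenvectors of equal weight are proportional. As $X$ is open in $Z$, $B$ has an open, hence dense, orbit in $Z$. The ratio of two eigenvectors in $\mathbb K[Z]$ of equal weight is a $B$-invariant rational function, constant on the dense orbit, hence constant. The module $\mathbb K[A]$ is a quotient of $\mathbb K[Z]$ by a $G$-submodule. By complete reducibility it is isomorphic to a submodule of $\mathbb K[Z]$, so it is multiplicity-free too.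

**Step 2: $B$ has an open orbit in $A$.** Let $0\neq h\in\mathbb K(A)^B$. The set $\{F\in\mathbb K[A]:Fh\in\mathbb K[A]\}$ is a nonzero $B$-stable ideal, so it contains a $B$-eigenvector $F$. Then $Fh$ is an eigenvector of the same weight as $F$, hence a constant multiple of it, and $h\in\mathbb K$. So $\mathbb K(A)^B=\mathbb K$. By Rosenlicht's theorem (the transcendence degree of $\mathbb K(A)^B$ is $\dim A$ minus the maximal dimension of a $B$-orbit) $B$ has an open orbit in $A$. It meets the open subset $Gz_0$ of $A$, which is $B$-stable, so it lies in $Gz_0$. Choose $z\in Gz_0$ with $Bz$ open in $A$.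

**Lemma 6.1.** There is a $B$-eigenvector $f\in\mathbb K[Z]$ with $f|_E=0$, $f|_{A\setminus Bz}=0$, and $f$ nowhere zero on $Bz$.

*Proof.* Let $I'\subseteq\mathbb K[A]$ be the image of the ideal $I(E)\subseteq\mathbb K[Z]$. It is a $G$-stable ideal, nonzero because $z\notin E$. Let $J\subseteq\mathbb K[A]$ be the ideal of the proper closed $B$-stable subset $A\setminus Bz$; it is nonzero and $B$-stable. Since $\mathbb K[A]$ is a domain, $I'\cap J\supseteq I'J\neq0$, so $I'\cap J$ contains a $B$-eigenvector $f_0$. The surjection $I(E)\to I'$ of rational $G$-modules splits $G$-equivariantly. The image of $f_0$ under a splitting is a $B$-eigenvector $f\in I(E)$ with $f|_A=f_0$. So $f$ vanishes on $E$ and on $A\setminus Bz$. As $f_0\ne0$ and $Bz$ is dense in $A$, $f_0$ is nonzero at some point of $Bz$, and being an eigenvector it is nonzero at all of them. $\square$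

Fix such an $f$, with weight $\lambda$. Then $Z_f=\{f\neq0\}$ is contained in $W$, so it is smooth, irreducible and affine, and
$$Z_f\cap A=Bz.\tag{1}$$

In Example 2.3 take $z=\operatorname{diag}(1,0)$. Then $A=\{ad=b^2\}$. For $g=\begin{pmatrix}p&0\\ r&s\end{pmatrix}$ the matrix $gzg^T$ has entries $(a,b,d)=(p^2,pr,r^2)$, so $Bz=\{ad=b^2,\ a\ne0\}$. The function $f=a$ is as in Lemma 6.1.

## 7. Completing the square: $Z_f\cong Q\times S$

This section proves the local structure theorem of Brion–Luna–Vust, by a short argument of Knop. In Example 2.3 it is the statement that where $a\ne0$ one can complete the square in a unique way.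

Let $P\supseteq B$ be the stabilizer of the line $\mathbb Kf$, a parabolic subgroup. Let $L\supseteq T$ be its Levi subgroup (it is connected), $Q=R_u(P)\subseteq U$, and $B_L=B\cap L$, a Borel subgroup of $L$, so $B=QB_L$. Write $\mathfrak p=\mathfrak l\oplus\mathfrak q$ for the Lie algebras. The group $P$ acts on $\mathbb Kf$ by a character extending $\lambda$. Its differential, also denoted $\lambda$, is a character of $\mathfrak p$ vanishing on $\mathfrak q$.

**Step 1: an invariant form.** Let $(\cdot,\cdot)$ be the trace form of a faithful representation of $G$. It is a $G$-invariant symmetric form on $\mathfrak g$. On $X_*(T)\otimes\mathbb Q$ it is $(\gamma,\gamma')=\sum_w\langle w,\gamma\rangle\langle w,\gamma'\rangle$ over the weights $w$ of the representation, which is rational and positive definite. By invariance $\mathfrak g_\alpha$ is orthogonal to $\mathfrak g_\beta$ unless $\alpha+\beta=0$, and to $\mathfrak t=\operatorname{Lie}T$ for $\alpha\ne0$. For $e\in\mathfrak g_\alpha$, $e'\in\mathfrak g_{-\alpha}$ with $[e,e']=\alpha^\vee$ we get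
$$(\alpha^\vee,\tau)=(e,[e',\tau])=\alpha(\tau)\,(e,e')\quad(\tau\in\mathfrak t),\qquad\text{and with }\tau=\alpha^\vee:\quad (e,e')=\tfrac12(\alpha^\vee,\alpha^\vee)>0 .\tag{2}$$
So the form is nondegenerate on $\mathfrak g$, and likewise on $\mathfrak l$. Moreover $\mathfrak p^\perp=\mathfrak q$: one has $\mathfrak q\perp\mathfrak p$, and $\dim\mathfrak p+\dim\mathfrak q=\dim\mathfrak g$.

**Step 2: the logarithmic derivative of $f$.** We turn $f$ into an equivariant map. Define
$$\mu:Z_f\to\mathfrak g^*,\qquad \mu(x)(\xi)=\frac{(\xi f)(x)}{f(x)} .$$
For $p\in P$ the function $p^{-1}f$ is proportional to $f$, and $p^{-1}(\xi f)=(\operatorname{Ad}(p^{-1})\xi)(p^{-1}f)$. So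
$$\mu(px)(\xi)=\frac{(\operatorname{Ad}(p^{-1})\xi\cdot p^{-1}f)(x)}{(p^{-1}f)(x)}=\mu(x)(\operatorname{Ad}(p^{-1})\xi),$$
that is, $\mu$ is $P$-equivariant. Also $\mu(x)|_{\mathfrak p}=\lambda$ for every $x$. Identify $\mathfrak g^*$ with $\mathfrak g$ by the form, and let $h\in\mathfrak l$ represent $\lambda|_{\mathfrak l}$. As $\lambda$ vanishes on $[\mathfrak l,\mathfrak l]$, we have $([h,\eta],\eta')=(h,[\eta,\eta'])=0$ for $\eta,\eta'\in\mathfrak l$, so $h\in\mathfrak z(\mathfrak l)\subseteq\mathfrak t$. Since $\mathfrak l\perp\mathfrak q$, the functional $(h,\cdot)$ equals $\lambda$ on all of $\mathfrak p$. Therefore $\mu(x)-h\in\mathfrak p^\perp=\mathfrak q$, and $\mu$ takes values in $h+\mathfrak q$.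

**Step 3: $Q\to h+\mathfrak q$, $q\mapsto\operatorname{Ad}(q)h$, is an isomorphism.** First we show $\alpha(h)\neq0$ for every root $\alpha$ of $\mathfrak q$. By (2), $\alpha(h)=2(\alpha^\vee,h)/(\alpha^\vee,\alpha^\vee)=2\langle\lambda,\alpha^\vee\rangle/(\alpha^\vee,\alpha^\vee)$. Now $\alpha$ is a positive root and $\lambda$ is the highest weight of the simple $G$-module generated by $f$, so $\langle\lambda,\alpha^\vee\rangle\ge0$. Suppose it is $0$. If $\lambda-\alpha$ were a weight of that module, so would be its reflection $s_\alpha(\lambda-\alpha)=\lambda+\alpha$, which is impossible for a highest weight $\lambda$. So $\lambda-\alpha$ is not a weight, $\mathfrak g_{-\alpha}f=0$, the root subgroup $U_{-\alpha}$ fixes $f$, and $\mathfrak g_{-\alpha}\subseteq\mathfrak p$. But $-\alpha$ is not a root of $\mathfrak p$ when $\alpha$ is a root of $\mathfrak q$, a contradiction.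

So $\operatorname{ad}h$ is injective on $\mathfrak q$. The stabilizer of $h$ in $Q$ has Lie algebra $\{\xi\in\mathfrak q:[\xi,h]=0\}=0$, so it is finite, and a finite subgroup of a unipotent group in characteristic $0$ is trivial. For $\xi\in\mathfrak q$ we have $\operatorname{Ad}(\exp\xi)h=h+[\xi,h]+\cdots\in h+\mathfrak q$, so the orbit $\operatorname{Ad}(Q)h$ lies in $h+\mathfrak q$. It has dimension $\dim\mathfrak q$, and it is closed, because orbits of unipotent groups on affine varieties are closed. Hence it equals $h+\mathfrak q$. The orbit map is bijective onto a smooth variety, so in characteristic $0$ it is an isomorphism.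

**Step 4: the product decomposition.** By Step 3 there is a unique morphism $\nu:Z_f\to Q$ with $\mu(x)=\operatorname{Ad}(\nu(x))h$. Equivariance of $\mu$ gives $\operatorname{Ad}(\nu(qx))h=\operatorname{Ad}(q\nu(x))h$, so $\nu(qx)=q\,\nu(x)$. Put $S=\nu^{-1}(e)=\mu^{-1}(h)$. Then
$$Q\times S\to Z_f,\quad(q,s)\mapsto qs\tag{3}$$
is an isomorphism, with inverse $x\mapsto(\nu(x),\nu(x)^{-1}x)$. Since $Z_f$ is smooth, irreducible and affine, so is $S$. Finally $S$ is $L$-stable: $\mu$ is $L$-equivariant, and $\operatorname{Ad}(L)$ fixes $h$ because $L$ is connected and $h\in\mathfrak z(\mathfrak l)$.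

*Example 2.3, continued.* With $f=a$ we have $(\xi f)(M)=-(\xi M+M\xi^T)_{11}=-2(\xi_{11}a+\xi_{12}b)$, so $\mu(M)(\xi)=-2\xi_{11}-2\xi_{12}\,b/a$. With the form $\operatorname{tr}(\xi\eta)$,
$$\mu(M)=\begin{pmatrix}-2&0\\-2b/a&0\end{pmatrix}=\operatorname{Ad}\begin{pmatrix}1&0\\ b/a&1\end{pmatrix}h,\qquad h=\operatorname{diag}(-2,0).$$
Here $P=B$, $L=T$, $Q=U$, and $S=\{b=0,\ a\neq0\}$. The isomorphism (3) sends the element of $Q$ with lower left entry $\tau$ and the matrix $\operatorname{diag}(a,d')$ to $(a,b,d)=(a,\tau a,d'+\tau^2a)$. Its inverse is $\tau=b/a$, $d'=d-b^2/a$, which is completing the square.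

## 8. A closed $L$-orbit in $S$, and a vector bundle

Luna's theorem describes a smooth affine variety near a *closed* orbit of a reductive group. So we have to arrange that the orbit of $z$ is closed in $S$. This is where the condition $f|_{A\setminus Bz}=0$ enters. Without it the argument would break: for $G=(\mathbb K^\times)^2$ acting on $X=W=Z=\mathbb K^2$ and $z=(1,0)$, the function $f=1$ is an eigenvector satisfying the condition on $E=\varnothing$, but then $S=\mathbb K^2$ and $Lz$ is a punctured axis, not closed. The choice $f=x$ repairs it.

**Step 1: $\mathbb K[S]^L=\mathbb K$.** The eigenvector $f$ is nonzero on the open $B$-orbit of $Z$, so this orbit lies in $Z_f$. Moving a point of it by $Q\subseteq B$ we may write it as $Bx_0$ with $x_0\in S$. Then $Bx_0=Q\cdot B_Lx_0$, which under (3) corresponds to $Q\times B_Lx_0$. So $B_Lx_0$ is open in $S$, and every $L$-invariant function on the irreducible variety $S$ is constant.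

**Step 2: after replacing $z$ by another point of $Bz$, we have $z\in S$ and $Lz$ is closed in $S$.** Since $Bz\subseteq Z_f$, we can move $z$ into $S$ by $Q\subseteq B$. Then $Bz=Q\cdot B_Lz$ corresponds to $Q\times B_Lz$ under (3). By (1),
$$A\cap S=(A\cap Z_f)\cap S=Bz\cap S=B_Lz .$$
The left side is closed in $S$, and it is $L$-stable because $A$ is $G$-stable and $S$ is $L$-stable. So $Lz\subseteq A\cap S=B_Lz$, and $Lz=B_Lz$ is closed in $S$.

**Step 3: apply the slice theorem.** For a closed subgroup $H\subseteq L$ and an $H$-module $N$, let $L\times_HN$ be the quotient of $L\times N$ by $\eta\cdot(l,n)=(l\eta^{-1},\eta n)$, $\eta\in H$. It is a vector bundle over $L/H$ with fiber $N$, on which $L$ acts. For example, with $L=(\mathbb K^\times)^2$, $H=\{(1,s)\}$ and $N=\mathbb K$ with $H$ acting by $s$, one gets $\mathbb K^\times\times\mathbb K$.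

We claim: the group $H=L_z$ is reductive, and there is an $L$-isomorphism
$$S\cong L\times_HN,\quad z\mapsto[e,0],\qquad N=T_zS/T_z(Lz).\tag{4}$$

We use Luna's slice theorem (*Slices étales*, Bull. SMF, Mém. 33 (1973)). Since $S$ is smooth and affine and $Lz$ is closed, it gives that $H$ is reductive and that there is a locally closed affine $H$-stable subvariety $D\ni z$ of $S$ with an $H$-morphism $D\to N$, $z\mapsto0$, such that both $L\times_HD\to S$ and $D\to N$ are strongly étale onto saturated open subsets. This means: $D/\!/H\to S/\!/L$ and $D/\!/H\to N/\!/H$ are étale, and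
$$L\times_HD\cong S\times_{S/\!/L}D/\!/H,\qquad D\cong N\times_{N/\!/H}D/\!/H .\tag{5}$$
By Step 1, $S/\!/L$ is a point. So $D/\!/H$ is étale over a point, that is, a finite set of reduced points. Replace $D$ by the preimage of the image of $z$ in $D/\!/H$. This is open, closed and $H$-stable in $D$, and (5) persists, with $D/\!/H$ now a point. The first isomorphism in (5) reads $L\times_HD\cong S$. The image of $D/\!/H\to N/\!/H$ is a point which is open, since étale maps are open. As $N/\!/H$ is an irreducible variety, it is a point, and the second isomorphism in (5) reads $D\cong N$. Together these give (4), and $z=[e,z]\mapsto[e,0]$.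

In Example 2.3, $S=\{(a,d'):a\ne0\}$, $z=(1,0)$, $H=\{\operatorname{diag}(\pm1,s)\}$, and $N$ is the $d'$-line.

## 9. The tangent space is spanned

**Proposition 9.1.** For every $z\in W$: $\;T_zW=\mathfrak c z+\operatorname{span}\{D(z):D\in\mathcal F\}$.

*Proof.* If the equality holds at $z$, it holds at $gz$ for $g\in G$: apply $g_*$, use $g_*(\mathfrak cz)=\mathfrak c\,gz$ ($C$ is central) and Step 3 of Section 5. So, given any point $z_0$ of $W$, we may prove it at the point $z\in Gz_0$ constructed in Sections 6–8, with the corresponding $f$ and $S$.

**Step 1: directions along $G'$.** We show $\mathfrak g'z\subseteq\operatorname{span}\{D(z):D\in\mathcal F\}$. Let $\xi\in\mathfrak n$. It acts on $\mathbb K[Z]$ as an LND, since $U$ is unipotent and $\mathbb K[Z]$ is locally finite, and $\xi f=0$ because $U$ fixes the $B$-eigenvector $f$. So $f\xi$ is an LND with image in $f\mathbb K[Z]$, and $f\xi\in\mathcal F$ by Lemma 4.1. For $g\in G$ the conjugate $g(f\xi)g^{-1}=(gf)\cdot\operatorname{Ad}(g)\xi$ is also in $\mathcal F$. Its value at $z$ is $f(g^{-1}z)$ times the value at $z$ of the vector field of $\operatorname{Ad}(g)\xi$.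

Let $\mathfrak v\subseteq\mathfrak g$ be the linear subspace of those $\eta$ for which $\eta z\in\operatorname{span}\{D(z):D\in\mathcal F\}$. It contains $\operatorname{Ad}(g)\xi$ for all $\xi\in\mathfrak n$ and all $g$ in $\Omega=\{g:f(g^{-1}z)\ne0\}$, an open subset of $G$ containing $e$. For fixed $\xi$ the morphism $G\to\mathfrak g/\mathfrak v$, $g\mapsto\operatorname{Ad}(g)\xi+\mathfrak v$, vanishes on the dense set $\Omega$, hence everywhere. So $\mathfrak v$ contains the span of $\operatorname{Ad}(G)\mathfrak n$. This span is $G$-stable, hence an ideal. It contains all positive root spaces, hence all root spaces (apply representatives of Weyl group elements), hence all $[\mathfrak g_\alpha,\mathfrak g_{-\alpha}]$. So it contains $\mathfrak g'$.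

**Step 2: directions transversal to the orbit.** Let $\pi:S\cong L\times_HN\to L/H$ be the bundle projection. Its base $L/H\cong Lz$ is closed in $S$, hence affine, so the vector bundle is globally generated. A global section $\sigma$ defines
$$s\mapsto s+t\,\sigma(\pi(s)),$$
a $\mathbb G_a$-action on $S$, because $\pi$ is unchanged along it. Let $\partial_\sigma$ be the corresponding LND of $\mathbb K[S]$. The point $z$ lies on the zero section $Lz$, so $T_zS=T_z(Lz)\oplus N$ with $N$ tangent to the fiber. We have $\partial_\sigma(z)=\sigma(\pi(z))\in N$, and by global generation these vectors span $N$ as $\sigma$ varies.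

Extend to $Z_f$: by (3), $\mathbb K[Z_f]=\mathbb K[Q]\otimes\mathbb K[S]$, and $\tilde\partial_\sigma=\mathrm{id}\otimes\partial_\sigma$ is an LND.

We claim $\tilde\partial_\sigma f=0$. As $Q\subseteq U$ fixes $f$, $f(qs)=f(s)$, that is, $f=1\otimes f|_S$. Since $f|_S$ is a unit, for each $s\in S$ the polynomial $t\mapsto f(s+t\sigma(\pi(s)))$ has no zeros, so it is constant. Hence $\partial_\sigma(f|_S)=0$.

Now return to $Z$. We have $\mathbb K[Z_f]=\mathbb K[Z][1/f]$, and $\mathbb K[Z]$ has finitely many generators $F_1,\dots,F_n$. So for $k\gg0$ all $f^k\tilde\partial_\sigma F_i$ lie in $f\mathbb K[Z]$. Put $D=f^k\tilde\partial_\sigma$. By the Leibniz rule $D(\mathbb K[Z])\subseteq f\mathbb K[Z]$. As $\tilde\partial_\sigma f=0$, $D^j=f^{kj}\tilde\partial_\sigma^{\,j}$, so $D$ is locally nilpotent. By Lemma 4.1, $D\in\mathcal F$. Its velocity is $D(z)=f(z)^k\sigma(\pi(z))$ with $f(z)\neq0$. So $N\subseteq\operatorname{span}\{D(z):D\in\mathcal F\}$.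

**Step 3: add up.** By (3) and the splitting of $T_zS$,
$$T_zW=T_zZ_f=T_z(Qz)\oplus T_zS=T_z(Qz)+T_z(Lz)+N\subseteq\mathfrak gz+N,$$
and $\mathfrak gz=\mathfrak cz+\mathfrak g'z$. With Steps 1 and 2, $T_zW\subseteq\mathfrak cz+\operatorname{span}\{D(z):D\in\mathcal F\}$. The reverse inclusion is clear, since $C$ and the actions from $\mathcal F$ preserve $W$. $\square$

In Example 2.3 take the section $\sigma=\partial_{d'}$. In the coordinates $\tau=b/a$, $a$, $d'=d-b^2/a$ of (3), $\tilde\partial_\sigma$ is the derivative in $d'$ with $\tau,a$ fixed, that is, $\partial_d$. With $k=1$ we get $D=a\,\partial_d$, the action $d\mapsto d+ta$ of Section 2.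

## 10. All orbits of $C\Sigma$ in $W$ are open

Since $C$ normalizes $\Sigma$, $C\Sigma$ is a group (we write $C$ also for its image in $\operatorname{Aut}(X)$).

**Proposition 10.1.** The group $C\Sigma$ acts transitively on $W$.

*Proof.* Let $z\in W$. By Proposition 9.1 there are $D_1,\dots,D_r\in\mathcal F$ with $T_zW=\mathfrak cz+\sum_i\mathbb KD_i(z)$. Let $\psi_i(t)$ be the automorphism given by $t\in\mathbb G_a$ in the action of $D_i$. The morphism of smooth varieties
$$C\times\mathbb A^r\to W,\qquad(c,t_1,\dots,t_r)\mapsto c\,\psi_1(t_1)\cdots\psi_r(t_r)z$$
has differential at $(e,0)$ with image $\mathfrak cz+\sum_i\mathbb KD_i(z)=T_zW$. So it is smooth there, and its image contains a neighborhood of $z$. Hence every point of a $C\Sigma$-orbit has a neighborhood contained in the orbit, and all $C\Sigma$-orbits in $W$ are open. As $W$ is irreducible, two nonempty open subsets meet, so there is only one orbit. $\square$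

**Proof of Theorem 3.2(1).** The group generated by $\Sigma_Y$ and $C$ preserves $W$ and contains $C\Sigma$. $\square$

With $W=X$ smooth, this already answers the first part of the question.

## 11. The $\Sigma$-orbits are the fibers of a map to a torus

It remains to see what $\Sigma$ does alone, without $C$. Fix $x\in W$ and put $O=\Sigma x$. Closures below are taken in $W$.

**Step 1: $O$ is irreducible and open in $\overline O$.** This is not automatic, since $\Sigma$ need not be an algebraic group. Consider the sets $U_1\cdots U_kx$ with $U_i$ among the generating $\mathbb G_a$-subgroups. Each is irreducible and constructible, as an image of $\mathbb A^k$. Their union is $O$. Any two lie in a third, obtained by concatenating the products. Choose one, $M$, with $\dim\overline M$ maximal. If $M'$ is another, take $M''\supseteq M\cup M'$. Then $\overline{M''}\supseteq\overline M$ are irreducible of equal dimension, so $M'\subseteq\overline{M''}=\overline M$. Hence $\overline M=\overline O$. The constructible set $M$ contains a nonempty open subset $M^0$ of $\overline M=\overline O$. Every $g\in\Sigma$ preserves $O$ and $\overline O$, so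 $gM^0$ is open in $\overline O$, and $O=\bigcup_{g\in\Sigma}gM^0$ is open in $\overline O$.

**Step 2: $C$ permutes the $\Sigma$-orbits transitively, and $O$ is closed in $W$.** As $C$ normalizes $\Sigma$, $cO=\Sigma cx$ is a $\Sigma$-orbit for each $c\in C$, and by Proposition 10.1 $W=\bigcup_{c\in C}cO$. So all $\Sigma$-orbits in $W$ have dimension $\dim O$. The set $\overline O\setminus O$ is closed, $\Sigma$-stable and of dimension less than $\dim O$. A point in it would have its whole $\Sigma$-orbit in it, which is impossible. So $O$ is closed.

**Step 3: the torus and the map.** Let $C_1=\{c\in C:cO=O\}=\{c\in C:cx\in O\}$. It is a subgroup, and it is closed as the preimage of $O$ under the orbit map $c\mapsto cx$. Put $T_W=C/C_1$, a torus. Since $cO=c'O$ exactly when $cC_1=c'C_1$, and distinct $\Sigma$-orbits are disjoint, there is a well-defined map of sets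
$$\varphi:W\to T_W,\qquad\varphi(w)=cC_1\iff w\in cO .\tag{6}$$
It is surjective, and its fibers are exactly the $\Sigma$-orbits in $W$.

**Step 4: $\varphi$ is a morphism.** Let $\Gamma\subseteq W\times C/C_1$ be its graph. It is the image of the irreducible variety $C\times O$ under $(c,o)\mapsto(co,cC_1)$, so it is irreducible. Let $p:W\times C\to W\times C/C_1$ be the quotient map, which is open and surjective. The set $p^{-1}(\Gamma)=\{(w,c):c^{-1}w\in O\}$ is closed, since $O$ is closed. The complement of $\Gamma$ is the image under the open map $p$ of the open complement of $p^{-1}(\Gamma)$, so $\Gamma$ is closed and is a variety. The projection $\Gamma\to W$ is a bijective morphism of irreducible varieties in characteristic $0$, hence birational, and $W$ is normal. By Zariski's Main Theorem it is an isomorphism. So $\varphi$, which is its inverse followed by the projection to $C/C_1$, is a morphism.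

**Step 5: units of $W$.** As in Section 1, for $u\in\mathbb K[W]^\times$, any $\mathbb G_a$-action on $W$ and $w\in W$, the polynomial $t\mapsto u(t\cdot w)$ has no zeros and is therefore constant:
$$u\text{ is invariant under every }\mathbb G_a\text{-action on }W.\tag{7}$$
If $\chi$ is a character of $T_W$, then $\varphi^*\chi\in\mathbb K[W]^\times$, and it is nonconstant if $\chi\neq1$, as $\varphi$ is surjective. So $\chi\mapsto\varphi^*\chi$ is an injective homomorphism from the character lattice into $\mathbb K[W]^\times/\mathbb K^\times$. For surjectivity let $u\in\mathbb K[W]^\times$. By (7) $u$ is constant on the $\Sigma$-orbits, that is, on the fibers of $\varphi$, so $u(w)=v(\varphi(w))$ with $v(cC_1)=u(cx)$. The function $c\mapsto u(cx)$ on $C$ is regular, invertible and $C_1$-invariant, so $v\in\mathbb K[T_W]^\times$. An invertible function on a torus is a scalar times a character. Hence $u$ is a scalar times some $\varphi^*\chi$, and $\varphi^*$ induces an isomorphism of the character lattice of $T_W$ onto $\mathbb K[W]^\times/\mathbb K^\times$.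

In Example 2.2, with $W=X$, this gives $\varphi(x,y)=x$, up to the choice of base point and coordinate on the torus.

## 12. Proofs of Theorems 3.2 and 3.1

**Proof of Theorem 3.2(2).** By Section 11, $\varphi$ is a surjective morphism, the statement on units holds, and the $\Sigma$-orbits are the fibers of $\varphi$. Since $\Sigma\subseteq\Sigma_Y$, each fiber lies in one $\Sigma_Y$-orbit. Conversely, the $\mathbb G_a$-subgroups generating $\Sigma_Y$ fix $Y$ pointwise, so they act on $W$. By (7), $\Sigma_Y$ preserves every $\varphi^*\chi$, and characters separate points of $T_W$. So each $\Sigma_Y$-orbit in $W$ lies in one fiber. Hence the $\Sigma_Y$-orbits in $W$ are exactly the fibers. There is one orbit if and only if $T_W$ is a point, if and only if its character lattice is zero, if and only if $\mathbb K[W]^\times=\mathbb K^\times$. $\square$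

**Proof of Theorem 3.2(3).** Let $W=X^{reg}$, which is open, nonempty and stable under $\operatorname{Aut}(X)$, in particular under $G$. Transitivity of $\operatorname{Aut}(X)$ on it follows from part 1. The group $\operatorname{SAut}(X)$ contains $\Sigma_Y$, so each fiber of $\varphi$ lies in one of its orbits. Its generators restrict to $\mathbb G_a$-actions on $W$, so by (7) it preserves every $\varphi^*\chi$, hence every fiber. So its orbits in $X^{reg}$ are the fibers of $\varphi$. As $X$ is normal, $X\setminus X^{reg}$ has codimension at least $2$, so $\mathbb K[X^{reg}]=\mathbb K[X]$ and the units agree. The last claim follows as in part 2. $\square$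

**Proof of Theorem 3.1.** Let $X$ be smooth and spherical for $G$, and take $W=X$, $Y=\varnothing$. By Proposition 10.1 $\operatorname{Aut}(X)$ is transitive on $X$. If $\mathbb K[X]^\times=\mathbb K^\times$, then $T_W$ is a point, so $\Sigma\subseteq\operatorname{SAut}(X)$ has a single orbit. $\square$

## 13. The orbits in general, and removing a subset of codimension two

The unit condition is necessary as well as sufficient, by Theorem 3.2(3). In general the $\operatorname{SAut}(X)$-orbits in $X^{reg}$ are irreducible and closed in $X^{reg}$ (Steps 1 and 2 of Section 11). They are parametrized by a torus of dimension $\operatorname{rk}\mathbb K[X]^\times/\mathbb K^\times$, and the torus $C\subseteq G$ permutes them transitively. Example 2.2 shows this with a one-dimensional torus of orbits.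

The freedom in choosing $W$ has the following use. Let $X$ be as in Theorem 3.2 with $\mathbb K[X]^\times=\mathbb K^\times$, and let $Y_0\subseteq X$ be a closed $G$-stable subset of codimension at least $2$. Put $W=X^{reg}\setminus Y_0$, so $Y=Y_0\cup X^{sing}$, where $X^{sing}=X\setminus X^{reg}$. The complement of $W$ has codimension at least $2$ in the normal variety $X$, so $\mathbb K[W]=\mathbb K[X]$ and $\mathbb K[W]^\times=\mathbb K^\times$. By Theorem 3.2(2), the subgroup of $\operatorname{SAut}(X)$ generated by the $\mathbb G_a$-subgroups fixing $Y_0\cup X^{sing}$ pointwise is already transitive on $X^{reg}\setminus Y_0$. For $X=\mathbb K^2$ with the group $(\mathbb K^\times)^2$ and $Y_0=\{0\}$, this is visible by hand: the $\mathbb G_a$-subgroups of $x\,\partial_y$ and $y\,\partial_x$ fix $0$ and generate $SL_2$, which is transitive on $\mathbb K^2\setminus\{0\}$.
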